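# The largest $B$-quotient of a finite group and solvability

## 1. $\beta(G)$ and solvability: a guess tested on small groups

All groups are finite. Every group $G$ has a distinguished quotient $\beta(G)$, defined below through a Möbius-type sum. The question of this lecture, taken from Xingzhong Xu and Jiping Zhang, "Bouc's conjecture on $B$-groups", arXiv:1701.05985 (2017), is whether one can read the solvability of $G$ from $\beta(G)$. The answer one would first guess is yes: $\beta(G)$ is solvable exactly when $G$ is. One direction costs nothing, because $\beta(G)$ is a quotient of $G$. The content is that a nonsolvable group cannot have a solvable $\beta(G)$. We set up the definitions, compute a few cases by hand, and see whether the guess survives.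

Let $\mu$ be the Möbius function of the poset of subgroups of $G$. Thus $\mu(G,G)=1$ and $\sum_{X\le Y\le G}\mu(Y,G)=0$ for $X<G$. We use Möbius inversion in this form: if $f(X)=\sum_{Y\le X}g(Y)$ for all $X\le G$, then $g(G)=\sum_{X\le G}f(X)\,\mu(X,G)$.

**Definition.** For $N\unlhd G$ put
$$m_{G,N}=\frac1{|G|}\sum_{X\le G,\ XN=G}|X|\,\mu(X,G). \tag{1}$$
The group $G$ is a *$B$-group* if $m_{G,N}=0$ for every normal subgroup $N\neq1$.

For $N=1$ only $X=G$ occurs in (1), so $m_{G,1}=1$.

**Fact (Bouc).** Let $N\unlhd G$ be maximal among the normal subgroups with $m_{G,N}\ne0$. Then $G/N$ is a $B$-group, its isomorphism class does not depend on the choice of $N$, and it is the largest quotient of $G$ that is a $B$-group. It is denoted $\beta(G)$.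

Three rules let us compute.

*Rule A: $N\le\Phi(G)$.* If $XN=G$ with $N$ inside the Frattini subgroup, then $X=G$. So $m_{G,N}=1$.

*Rule B: $N$ an abelian minimal normal subgroup.* Let $XN=G$. Then $X\cap N$ is normalized by $X$ and by the abelian group $N$, so it is normal in $G$. By minimality it is $N$, and then $X=G$, or it is $1$, and then $X$ is a complement of $N$. A complement $X$ is a maximal subgroup: if $X\le Y\le G$, then $YN=G$, so $Y$ is $G$ or a complement, and in the second case $|Y|=|X|$. So $\mu(X,G)=-1$, and with $c$ the number of complements,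
$$m_{G,N}=1-\frac{c}{|N|}. \tag{2}$$

*Rule C: counting lifts.* Let $g_1,\dots,g_k\in G$ have images generating $G/N$. A *lift* is a tuple $(g_1n_1,\dots,g_kn_k)$ with all $n_i\in N$. If a subgroup $X$ contains a lift, then $XN=G$. Conversely, if $XN=G$, then each $g_iN$ meets $X$ in a coset of $X\cap N$, so $X$ contains exactly $|X\cap N|^k$ lifts. Möbius inversion gives
$$\#\{\text{lifts that generate } G\}=\sum_{XN=G}|X\cap N|^k\,\mu(X,G). \tag{3}$$
When $XN=G$ we have $|X|/|G|=|X\cap N|/|N|$, so
$$m_{G,N}=\frac1{|N|}\sum_{XN=G}|X\cap N|\,\mu(X,G). \tag{4}$$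
This is the right side of (3) at $k=1$, divided by $|N|$. So if $G/N=\langle gN\rangle$ is cyclic, $m_{G,N}$ is the proportion of elements of $gN$ that generate $G$. In particular $m_{G,N}=0$ if $G/N$ is cyclic and $G$ is not. With $N=G$ we get: $m_{G,G}\ne0$ iff $G$ is cyclic, that is, $\beta(G)=1$ iff $G$ is cyclic.

Now some groups.

* $C_p\times C_p$: a subgroup of order $p$ has $p$ complements, so $m=1-p/p=0$. Also $m_{G,G}=0$. This is a $B$-group.
* $S_3$: $C_3$ has $3$ complements, so $m_{G,C_3}=0$. Also $m_{G,G}=0$. This is a $B$-group.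
* $A_4$: the normal four-group $V$ has $4$ complements, the subgroups of order $3$, so $m_{G,V}=0$. Also $m_{G,G}=0$. This is a $B$-group.
* $Q_8$: here $\Phi(G)=Z(G)$, so $m_{G,Z}=1$. Every normal subgroup strictly above $Z(G)$ has cyclic quotient, so its $m$ is $0$ by Rule C. Hence $\beta(Q_8)\cong C_2\times C_2$.
* $A_5$: the only nontrivial normal subgroup is $G$, and $m_{G,G}=0$. So $\beta(A_5)\cong A_5$.
* $SL(2,5)$: the normal subgroups are $1$, $Z$ of order $2$, and $G$. A subgroup $X<G$ with $XZ=G$ would have index $2$, which is impossible in a perfect group. So $m_{G,Z}=1$, while $m_{G,G}=0$. Hence $\beta(G)\cong A_5$.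

The guess survives, and it is correct.

**Theorem 1.** $\beta(G)$ is solvable iff $G$ is solvable. Indeed, if $G$ is not solvable and $N\unlhd G$ has $G/N$ solvable, then $m_{G,N}=0$.

Rule C already proves the second sentence when $G/N$ is cyclic. The proof below extends this using fixed-point counts, Sylow's theorem and induction. It does not use the classification of finite simple groups.

## 2. Marks, and $m_{G,N}$ as an orbit count

We need a setting in which $m_{G,N}$ is the value of a linear map on an element, so that we can cut the linear map into pieces.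

Let $\mathbb QB(G)$ be the rational Burnside algebra. It has as basis the classes $[G/X]$, with $X$ up to conjugacy. We write $X$ also for the class of a finite $G$-set $X$. A function on $G$-sets that is additive on disjoint unions extends to a linear map on $\mathbb QB(G)$. For $H\le G$ the *mark* $\phi_H$ is the linear extension of $X\mapsto|X^H|$. It depends only on the conjugacy class of $H$, and by Burnside's theorem an element with all marks $0$ is $0$.

**The idempotent $e_G^G$.** Put
$$e_G^G=\frac1{|G|}\sum_{X\le G}|X|\,\mu(X,G)\,[G/X].$$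
A coset $gX$ is fixed by $H$ iff $g^{-1}Hg\le X$, so $|(G/X)^H|=\frac1{|X|}\#\{g\in G:g^{-1}Hg\le X\}$ and
$$\phi_H(e_G^G)=\frac1{|G|}\sum_{g\in G}\ \sum_{g^{-1}Hg\le X\le G}\mu(X,G)=\begin{cases}1&H=G,\\0&H<G.\end{cases} \tag{5}$$
For $G=S_3$ we have $\mu(C_2,G)=\mu(C_3,G)=-1$ and $\mu(1,G)=3$. Since there are three subgroups of order $2$, this gives
$$e=[G/G]-[G/C_2]-\tfrac12[G/C_3]+\tfrac12[G/1].$$
Its marks at $1,C_2,C_3,G$ are $1-3-1+3=0$, $1-1=0$, $1-1=0$ and $1$.

**The map $\lambda_{G,N}$.** For $N\unlhd G$ let $\lambda_{G,N}:\mathbb QB(G)\to\mathbb Q$ be the linear map with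
$$\lambda_{G,N}(X)=\#\{G\text{-orbits } Gx\text{ on }X\text{ with }G_xN=G\}.$$
The condition is constant on orbits, since $G_{gx}N=g(G_xN)g^{-1}$. On $G/X$ it says $XN=G$, so
$$\lambda_{G,N}(e_G^G)=m_{G,N}. \tag{6}$$
For $S_3$ and $N=C_3$, the orbits $G/G$ and $G/C_2$ count, and $1-1=0$ as found above.

The $N$-orbit $Nx$ is fixed by $G$ iff $Gx=Nx$ iff $G_xN=G$. So
$$\lambda_{G,N}(X)=|(N\backslash X)^G|=\phi_{G/N}(\mathrm{Def}^G_{G/N}X), \tag{7}$$
where the deflation $\mathrm{Def}^G_{G/N}$ is the linear map induced by $X\mapsto N\backslash X$. For $N\le J\le G$ the same computation in $J$ gives $\phi_{J/N}(\mathrm{Def}^G_{G/N}u)=\lambda_{J,N}(\mathrm{Res}_Ju)$. Take $u=e_G^G$. For $J<G$ all marks of $\mathrm{Res}_Ju$ vanish by (5), so $\mathrm{Res}_Ju=0$. For $J=G$ we get $m_{G,N}$. Comparing marks,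
$$\mathrm{Def}^G_{G/N}e_G^G=m_{G,N}\,e_{G/N}^{G/N}.$$
If $N\le M$ are normal in $G$, then $M\backslash X=(M/N)\backslash(N\backslash X)$, so deflations compose, and
$$m_{G,M}=m_{G,N}\;m_{G/N,M/N}. \tag{8}$$

## 3. Where lifts and multiplicativity stop

**Lifting $k$-tuples.** Rule C settles the cyclic case because at $k=1$ the sum (3) counts something. If $G/N$ needs two generators, (3) counts lifts for $k\ge2$ only, while $m_{G,N}$ is still governed by the exponent $k=1$, where the sum no longer counts anything. This is more than a missing argument, as the following example shows.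

**Example ($A_5\times A_5$).** Let $G=A_5\times A_5$ and $N=1\times A_5$. For $k\ge2$ fix a generating tuple $(a_1,\dots,a_k)$ of $G/N\cong A_5$. A lift is a tuple of pairs $(a_i,b_i)$. If the $b_i$ do not generate $A_5$, the lift does not generate $G$. If they do, the lift generates a subgroup projecting onto both factors. By Goursat's lemma and the simplicity of $A_5$, this subgroup is $G$ or the graph of an automorphism $\alpha$ with $\alpha(a_i)=b_i$ for all $i$. Since $\mathrm{Aut}(A_5)\cong S_5$ acts freely on generating tuples, exactly $120$ generating tuples $(b_i)$ are excluded. Counting generating $k$-tuples of $A_5$ by Möbius inversion, (3) becomes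
$$\sum_{XN=G}|X\cap N|^k\mu(X,G)=\sum_{Y\le A_5}|Y|^k\mu(Y,A_5)-120\cdot1^k\qquad(k\ge2).$$
Both sides are linear combinations of functions $k\mapsto a^k$ with $a$ a positive integer. For distinct $a$ these are linearly independent on $k\ge2$ (Vandermonde), so both sides have the same coefficients and also agree at $k=1$. There $\sum_Y|Y|\mu(Y,A_5)$ is the number of elements that generate $A_5$, which is $0$. By (4), $m_{G,N}=-120/60=-2$.

So $m_{G,N}$ can be nonzero for a nonabelian minimal normal subgroup, and the solvability of $G/N$ in Theorem 1 must be used. The guess itself is not harmed: the normal subgroups of $G$ are $1$, $A_5\times1$, $1\times A_5$ and $G$, and $m_{G,G}=0$. So $N$ is maximal among the normal subgroups with $m\ne0$, and $\beta(G)\cong A_5$.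

**Climbing a series of $G/N$.** Suppose $G$ is nonsolvable and $G/N$ is solvable. Pick a normal $p$-subgroup $A/N\ne1$ of $G/N$. By induction on the quotient we may know $m_{G,A}=0$, and (8) says
$$0=m_{G,A}=m_{G,N}\;m_{G/N,A/N}.$$
If the last factor is nonzero we are done. If $G/N$ is a $B$-group, the last factor is always $0$, and the equation says nothing. A concrete case is $G=A_5\times S_3$, $N=A_5\times1$, $A=A_5\times C_3$. Here $m_{G,A}=0$, because $G/A$ is cyclic and $G$ is not, and $m_{S_3,C_3}=0$. The equation reads $0=m_{G,N}\cdot0$.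

The single number $m_{G,A}=\lambda_{G,A}(e_G^G)$ has forgotten too much. It counts the orbits with $G_xA=G$, whereas $m_{G,N}$ counts only some of these, those with $G_xN=G$. Knowing that the whole sum is $0$ does not tell us that a part of it is $0$. We therefore sort the orbits counted by $\lambda_{G,A}$ into types and show that each type contributes $0$ on its own. The type of an orbit is the conjugacy class of a Sylow $p$-subgroup $H$ of $A_x=G_x\cap A$. Because $A/N$ is a $p$-group, this type decides whether $G_xN=G$. The contribution of type $H$ is a count of the same kind in the group $N_G(H)/H$. For $H\ne1$ this group is smaller, so induction applies, and the type $H=1$ is then the total minus the other types.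

## 4. Classes of solvable groups indexed by prime sequences

The induction climbs a solvable group through normal $p$-subgroups and stops at a cyclic group. We record the route.

**Definition.** For a finite sequence $\sigma$ of primes define $\mathcal C_\sigma$ recursively. $\mathcal C_{()}$ is the class of cyclic groups. $L\in\mathcal C_{(p,\sigma')}$ iff $L$ has a normal $p$-subgroup $H$ (possibly $1$) with $L/H\in\mathcal C_{\sigma'}$.

For example, $S_3\in\mathcal C_{(3)}$ and $A_4\in\mathcal C_{(2)}$. Also $S_4\in\mathcal C_{(2,3)}$, through $V$ and $S_4/V\cong S_3$. The order matters: $S_4\notin\mathcal C_{(3,2)}$, since its only normal $3$-subgroup is $1$, its normal $2$-subgroups are $1$ and $V$, and neither $S_4$ nor $S_4/V$ is cyclic.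

**Lemma 1.**

1. Each $\mathcal C_\sigma$ is closed under isomorphism, quotients and subgroups.
2. $\mathcal C_{\sigma'}\subseteq\mathcal C_{(p,\sigma')}$.
3. If $H$ is a normal $p$-subgroup of $L$ and $L/H\in\mathcal C_{(p,\sigma')}$, then $L\in\mathcal C_{(p,\sigma')}$.
4. A group is solvable iff it lies in some $\mathcal C_\sigma$.

*Proof.* (1) Induct on the length of $\sigma$. Length $0$ is clear, and closure under isomorphism is clear throughout. Let $H\unlhd L$ be a $p$-group with $L/H\in\mathcal C_{\sigma'}$. If $M\unlhd L$, then $HM/M$ is a normal $p$-subgroup of $L/M$, and its quotient is isomorphic to $L/HM$. This is a quotient of $L/H$, so it lies in $\mathcal C_{\sigma'}$. If $M\le L$, then $M\cap H$ is a normal $p$-subgroup of $M$ with quotient $M/(M\cap H)\cong MH/H\le L/H$, which lies in $\mathcal C_{\sigma'}$ by induction.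

(2) Take $H=1$.

(3) Let $M/H$ be a normal $p$-subgroup of $L/H$ with $L/M\in\mathcal C_{\sigma'}$. Then $M$ is a normal subgroup of $L$, and it is a $p$-group because $H$ and $M/H$ are.

(4) Groups in $\mathcal C_\sigma$ are solvable, by induction on the length of $\sigma$. Conversely let $L$ be solvable and induct on $|L|$. The trivial group is cyclic. If $L\ne1$, a minimal normal subgroup $H$ of $L$ is a $p$-group for some prime $p$. By induction $L/H\in\mathcal C_{\sigma'}$ for some $\sigma'$, so $L\in\mathcal C_{(p,\sigma')}$. $\square$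

Property (3) is the reason for allowing a whole $p$-group at each step: two successive normal $p$-steps merge into one.

**Theorem 2.** If $m_{G,N}\neq0$ and $G/N\in\mathcal C_\sigma$, then $G\in\mathcal C_\sigma$. Hence $G\in\mathcal C_\sigma\iff\beta(G)\in\mathcal C_\sigma$ for every $\sigma$.

For $\sigma=()$ this is Rule C. Two complements, not needed for Theorem 1, are proved in Sections 8 and 9, where their terms are defined.

**Theorem 3.** For every $\sigma$, the kernel of restriction to $\mathcal C_\sigma$-subgroups, and the kernel of restriction to solvable subgroups, is a biset subfunctor of the Burnside functor $\mathbb QB$.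

**Theorem 4.** Let $\mathfrak F$ be a nonempty formation of solvable groups. Then "$G\in\mathfrak F\iff\beta(G)\in\mathfrak F$ for all finite $G$" holds iff $\mathfrak F$ is saturated and contains $C_p$ for every prime $p$.

## 5. Sorting orbits by a Sylow $p$-subgroup of $A_x$

Two more linear maps are needed. For $A\unlhd G$ and a prime $p$, let $\lambda^{p'}_{G,A}:\mathbb QB(G)\to\mathbb Q$ be the linear map with
$$\lambda^{p'}_{G,A}(X)=\#\{Gx:\ G_xA=G,\ p\nmid|A_x|\},\qquad A_x=G_x\cap A.$$
Both conditions are constant on orbits, since $A_{gx}=gA_xg^{-1}$. For $H\le G$ let $\mathrm{Br}_H:\mathbb QB(G)\to\mathbb QB(N_G(H)/H)$ be the linear map induced by $X\mapsto X^H$. If $H\le L\le N_G(H)$, then $(X^H)^{L/H}=X^L$, so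
$$\phi_{L/H}(\mathrm{Br}_Hu)=\phi_L(u). \tag{9}$$

**Lemma 2.** Let $A\unlhd G$, let $p$ be a prime and $u\in\mathbb QB(G)$.

1. We have
$$\lambda_{G,A}(u)=\sum_H\lambda^{p'}_{N_G(H)/H,\;N_A(H)/H}(\mathrm{Br}_Hu),$$
where $H$ runs over representatives of the $G$-classes of $p$-subgroups of $A$ with $A\,N_G(H)=G$.
2. If $N\unlhd G$, $N\le A$ and $A/N$ is a $p$-group, then $\lambda_{G,N}(u)$ equals the same sum restricted to those $H$ with $HN=A$.

Moreover, for every such $H$, the quotient of $N_G(H)/H$ by $N_A(H)/H$ is isomorphic to $G/A$.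

*Proof.* Since $N_A(H)=N_G(H)\cap A$, we have $N_G(H)/N_A(H)\cong N_G(H)A/A=G/A$. This is the last statement. By linearity let $u=X$ be a $G$-set.

**Step 1: attach a type to each orbit.** Let $Gx$ be an orbit with $G_xA=G$. Attach to it the $G$-class of a Sylow $p$-subgroup $H$ of $A_x$. By Sylow's theorem and $A_{gx}=gA_xg^{-1}$ this class depends only on the orbit. We check that it occurs in the index set. As $A_x\unlhd G_x$, the Frattini argument gives $G_x=A_xN_{G_x}(H)$, so
$$G_xA=N_{G_x}(H)A\qquad\text{whenever } H\in\mathrm{Syl}_p(A_x). \tag{10}$$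
If $G_xA=G$, this gives $A\,N_G(H)=G$.

**Step 2: replace $G$-orbits of type $[H]$ by $N_G(H)$-orbits.** Fix $H$ in the index set and let
$$E_H=\{x\in X:H\in\mathrm{Syl}_p(A_x)\}\subseteq X^H.$$
This set is $N_G(H)$-stable. Every orbit of type $[H]$ meets it: if $gHg^{-1}$ is Sylow in $A_x$, then $g^{-1}x\in E_H$. Now suppose $x,gx\in E_H$. Then $H$ and $g^{-1}Hg$ are both Sylow $p$-subgroups of $A_x$, so $g^{-1}Hg=aHa^{-1}$ for some $a\in A_x$. Hence $ga\in N_G(H)$, and $gax=gx$. So two points of $E_H$ in the same $G$-orbit lie in the same $N_G(H)$-orbit. Thus the $G$-orbits $Gx$ with $G_xA=G$ and type $[H]$ correspond bijectively to the $N_G(H)$-orbits of those $x\in E_H$ with $G_xA=G$.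

**Step 3: describe $E_H$ inside $N_G(H)/H$.** Let $x\in X^H$, so $H\le A_x$. The stabilizers of $x$ in $N_G(H)/H$ and in $N_A(H)/H$ are $N_{G_x}(H)/H$ and $N_{A_x}(H)/H$. If $H$ is Sylow in $A_x$, then $p\nmid|N_{A_x}(H)/H|$. If it is not, then $H<P$ for some $p$-subgroup $P\le A_x$. Normalizers grow in $p$-groups, so $H<N_P(H)\le N_{A_x}(H)$, and $p$ divides $|N_{A_x}(H)/H|$. Hence $x\in E_H$ iff $p\nmid|(N_A(H)/H)_x|$.

**Step 4: translate the condition $G_xA=G$.** For $x\in E_H$ we claim that $G_xA=G$ iff $N_{G_x}(H)N_A(H)=N_G(H)$. If $G_xA=G$, then $N_{G_x}(H)A=G$ by (10). Since $N_{G_x}(H)\le N_G(H)$, Dedekind's law gives $N_G(H)=N_{G_x}(H)(A\cap N_G(H))$. Conversely, if $N_{G_x}(H)N_A(H)=N_G(H)$, then $G_xA\supseteq N_{G_x}(H)N_A(H)A=N_G(H)A=G$.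

**Step 5: add up.** By Steps 2 to 4, the number of orbits with $G_xA=G$ and type $[H]$ is the number of $N_G(H)/H$-orbits on $X^H$ whose points satisfy the two conditions defining $\lambda^{p'}$ for the pair $N_A(H)/H\unlhd N_G(H)/H$. That is, it is $\lambda^{p'}_{N_G(H)/H,N_A(H)/H}(X^H)$. Summing over $H$ gives (1).

**Step 6: recognize the orbits counted by $\lambda_{G,N}$.** In the situation of (2) we claim that $G_xN=G$ iff $G_xA=G$ and $A_xN=A$. If $G_xN=G$, then $G_xA=G$, and Dedekind's law gives $A_xN=(G_x\cap A)N=G_xN\cap A=A$. Conversely, if $A_xN=A$ and $G_xA=G$, then $G_xN\supseteq A$, hence $G_xN=G_xA=G$.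

Let $H$ be Sylow in $A_x$. The group $A_xN/N\le A/N$ is a $p$-group and a homomorphic image of $A_x$, so the Sylow subgroup $H$ maps onto it, that is, $HN=A_xN$. So $A_xN=A$ means $HN=A$. This depends only on the $G$-class of $H$, since $A$ and $N$ are normal. Hence $\lambda_{G,N}(X)$ counts exactly the orbits counted in (1) whose type $[H]$ satisfies $HN=A$. $\square$

**Remark (the case $u=e_G^G$).** By (9) and (5), $\mathrm{Br}_H e_G^G$ has all marks $0$ if $N_G(H)<G$, and it equals $e_{G/H}^{G/H}$ if $H\unlhd G$. So for $u=e_G^G$ only the normal subgroups $H$ of $G$ contribute. Take $G=S_3$, $A=C_3$, $p=3$, $N=1$. For $H=1$ the subgroups $X$ with $XA=G$ and $3\nmid|X\cap A|$ are the three of order $2$, and the term is $\frac16\cdot3\cdot2\cdot(-1)=-1$. For $H=C_3$ the term is $\lambda^{3'}_{C_2,1}(e_{C_2}^{C_2})=1$. The total is $-1+1=0=m_{S_3,C_3}$. The part with $HN=A$ is $H=C_3$ alone, giving $1=m_{S_3,1}$. Here the total vanishes only by cancellation. This does not contradict the plan: $S_3$ itself lies in $\mathcal C_{(3)}$, and the next section shows that such cancellation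 does not occur when the relevant marks vanish.

## 6. The vanishing of $\lambda_{G,N}$

We now work with all elements $u$ whose marks vanish on $\mathcal C_\sigma$-subgroups, and not only with $e_G^G$. By (9) and Lemma 1(3), this vanishing passes from $u$ to $\mathrm{Br}_Hu$, so an induction can use it. Theorem 3 will also need this generality.

**Proposition.** Let $N\unlhd G$ with $G/N\in\mathcal C_\sigma$. Let $u\in\mathbb QB(G)$ satisfy $\phi_L(u)=0$ for all $L\le G$ with $L\in\mathcal C_\sigma$. Then $\lambda_{G,N}(u)=0$.

*Proof.* We induct on the length of $\sigma$, for all $G,N,u$ simultaneously.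

**Step 1: length $0$, by averaging over a coset.** Let $G/N=\langle gN\rangle$ and let $X$ be a $G$-set. For $x\in X$ the set $\{n\in N:gnx=x\}$ consists of the $n$ with $nx=g^{-1}x$. It is empty if $g^{-1}x\notin Nx$, and a coset of $N_x$ otherwise. The points with $g^{-1}x\in Nx$ are those whose $N$-orbit is fixed by $gN$, and each such $N$-orbit contributes $|Nx|\,|N_x|=|N|$ pairs $(n,x)$ with $gnx=x$. Since $gN$ generates $G/N$, formula (7) gives
$$\sum_{n\in N}|X^{gn}|=|N|\cdot|(N\backslash X)^{gN}|=|N|\,\lambda_{G,N}(X).$$
By linearity $\lambda_{G,N}(u)=\frac1{|N|}\sum_{n\in N}\phi_{\langle gn\rangle}(u)$. This is $0$, since each $\langle gn\rangle$ is cyclic.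

From now on let $\sigma=(p,\sigma')$, and assume the Proposition for $\sigma'$.

**Step 2: the hypotheses pass to $N_G(H)/H$.** Let $A\unlhd G$ with $G/A\in\mathcal C_{\sigma'}$, let $u$ have $\phi_L(u)=0$ for all $\mathcal C_\sigma$-subgroups $L\le G$, and let $H$ be an index in Lemma 2(1). Then two things hold.

* (a) The quotient of $N_G(H)/H$ by $N_A(H)/H$ is isomorphic to $G/A$, so it lies in $\mathcal C_{\sigma'}$.
* (b) If $H\le L\le N_G(H)$ and $L/H\in\mathcal C_\sigma$, then $L\in\mathcal C_\sigma$ by Lemma 1(3), as $H$ is a normal $p$-subgroup of $L$. Hence $\phi_{L/H}(\mathrm{Br}_Hu)=\phi_L(u)=0$.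

**Step 3: the $p'$-part vanishes.** We claim: if $A'\unlhd G'$, $G'/A'\in\mathcal C_{\sigma'}$, and $v\in\mathbb QB(G')$ has $\phi_L(v)=0$ for all $L\le G'$ with $L\in\mathcal C_\sigma$, then $\lambda^{p'}_{G',A'}(v)=0$.

We induct on $|G'|$. Since $\mathcal C_{\sigma'}\subseteq\mathcal C_\sigma$ by Lemma 1(2), the marks of $v$ vanish on all $\mathcal C_{\sigma'}$-subgroups, so the Proposition for $\sigma'$ gives $\lambda_{G',A'}(v)=0$. Expand this by Lemma 2(1). The term $H=1$ is $\lambda^{p'}_{G',A'}(v)$. For an index $H\ne1$, Step 2 applied to $(G',A',v)$ shows that the pair $N_{A'}(H)/H\unlhd N_{G'}(H)/H$ and the element $\mathrm{Br}_Hv$ satisfy the hypotheses of the claim. Since $|N_{G'}(H)/H|<|G'|$, this term is $0$ by induction. The total is $0$ and all terms with $H\ne1$ are $0$, so the term $H=1$ is $0$ too. If there are no indices $H\neq 1$, as for $G'=1$, the same argument applies.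

**Step 4: assemble.** Return to $G,N,u$ as in the Proposition. Choose a normal $p$-subgroup $A/N$ of $G/N$ with $G/A\in\mathcal C_{\sigma'}$. By Lemma 2(2), $\lambda_{G,N}(u)$ is the sum of the terms $\lambda^{p'}_{N_G(H)/H,N_A(H)/H}(\mathrm{Br}_Hu)$ with $HN=A$. By Step 2, each of them, including $H=1$ if it occurs, satisfies the hypotheses of the claim in Step 3. So each term is $0$, and $\lambda_{G,N}(u)=0$. $\square$

## 7. Proofs of Theorems 2 and 1

*Proof of Theorem 2.* Let $G/N\in\mathcal C_\sigma$ and suppose $G\notin\mathcal C_\sigma$. Then every $L\le G$ with $L\in\mathcal C_\sigma$ is a proper subgroup, so $\phi_L(e_G^G)=0$ by (5). The Proposition and (6) give $m_{G,N}=\lambda_{G,N}(e_G^G)=0$. This is the first statement.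

For the second, let $\beta(G)\cong G/N$ with $m_{G,N}\ne0$. If $\beta(G)\in\mathcal C_\sigma$, then $G\in\mathcal C_\sigma$ by the first statement. The converse holds since $\mathcal C_\sigma$ is closed under quotients. $\square$

*Proof of Theorem 1.* Let $G/N$ be solvable and $m_{G,N}\neq0$. By Lemma 1(4), $G/N\in\mathcal C_\sigma$ for some $\sigma$. By Theorem 2, $G\in\mathcal C_\sigma$, so $G$ is solvable. This is the second sentence of Theorem 1. Apply it to $G/N\cong\beta(G)$ with $m_{G,N}\ne0$: if $\beta(G)$ is solvable, so is $G$. The converse is clear, since $\beta(G)$ is a quotient of $G$. $\square$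

For the group $A_5\times S_3$ of Section 3, where (8) gave only $0=m_{G,N}\cdot0$, we now know that $m_{G,N}=0$.

## 8. Kernels of restriction as biset subfunctors

A finite $(H,G)$-biset $U$ induces a linear map $\mathbb QB(G)\to\mathbb QB(H)$ by $X\mapsto U\times_GX$. With these maps $G\mapsto\mathbb QB(G)$ is the Burnside functor. A *biset subfunctor* is a family of subspaces $K(G)\subseteq\mathbb QB(G)$ mapped into one another by all these maps. Every biset is a disjoint union of transitive ones. By Bouc, every transitive biset is isomorphic to a composition of an induction, an inflation, an isomorphism, a deflation and a restriction. So stability has to be checked only for these five operations.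

For a class $\mathcal C$ closed under subgroups, an element $u$ restricts to $0$ on every $\mathcal C$-subgroup of $G$ iff $\phi_L(u)=0$ for all $L\le G$ with $L\in\mathcal C$, because $\mathrm{Res}_Lu=0$ iff $\phi_M(u)=0$ for all $M\le L$. By Lemma 1(1) this applies to $\mathcal C_\sigma$, and it applies to solvable groups. So put
$$K_\sigma(G)=\{u\in\mathbb QB(G):\phi_L(u)=0\ \text{ for all } L\le G,\ L\in\mathcal C_\sigma\}.$$
For $\sigma=()$ the condition is $\phi_{\langle g\rangle}(u)=0$ for all $g\in G$. Since $|X^g|$ is the value at $g$ of the permutation character of $X$, this $K_{()}(G)$ is the kernel of the map sending a $G$-set to its permutation character. For $G=S_3$ the only noncyclic subgroup is $G$, so $K_{()}(S_3)$ is spanned by the idempotent written out in Section 2.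

*Proof of Theorem 3.* We check the five operations on $K_\sigma$.

**Restriction and isomorphism.** For $L\le H\le G$ we have $\phi_L(\mathrm{Res}_Hu)=\phi_L(u)$, and $\mathcal C_\sigma$ is closed under isomorphism.

**Induction.** Let $u\in K_\sigma(H)$ with $H\le G$. For an $H$-set $Y$, a point of $G\times_HY$ over $gH$ has the form $[g,y]$, and $l[g,y]=[g,(g^{-1}lg)y]$ when $l\in L$ fixes $gH$. So
$$\phi_L(\mathrm{Ind}_H^Gu)=\sum_{gH\in(G/H)^L}\phi_{g^{-1}Lg}(u).$$
If $L\in\mathcal C_\sigma$, each $g^{-1}Lg\le H$ is isomorphic to $L$, so every summand is $0$.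

**Inflation.** Let $u\in K_\sigma(G/N)$. Then $\phi_L(\mathrm{Inf}\,u)=\phi_{LN/N}(u)$, and $LN/N$ is a quotient of $L$. If $L\in\mathcal C_\sigma$, then $LN/N\in\mathcal C_\sigma$ and the mark is $0$.

**Deflation.** Let $u\in K_\sigma(G)$ and $J/N\in\mathcal C_\sigma$ with $N\le J\le G$. By Section 2, $\phi_{J/N}(\mathrm{Def}^G_{G/N}u)=\lambda_{J,N}(\mathrm{Res}_Ju)$. The element $\mathrm{Res}_Ju$ has vanishing marks on $\mathcal C_\sigma$-subgroups of $J$, so this is $0$ by the Proposition.

By Lemma 1(4), the kernel of restriction to solvable subgroups is $\bigcap_\sigma K_\sigma$. An intersection of subfunctors is a subfunctor. $\square$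

## 9. Saturated formations detected by $\beta$

**Definition.** A *formation* is a class $\mathfrak F$ of groups closed under isomorphism and quotients such that $G/M,G/N\in\mathfrak F$ implies $G/(M\cap N)\in\mathfrak F$. It is *saturated* if $G/\Phi(G)\in\mathfrak F$ implies $G\in\mathfrak F$.

Both conditions in Theorem 4 are visible on small groups. The abelian groups form a formation that is not saturated: $Q_8/\Phi(Q_8)$ is abelian and $Q_8$ is not. We found $\beta(Q_8)\cong C_2\times C_2$, so $\beta$ does not detect abelian groups. For a fixed prime $p$ the $p$-groups form a formation that contains no $C_q$ with $q\neq p$. Since $\beta(C_q)=1$, membership is not detected either.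

*Proof of Theorem 4, necessity.* Assume $G\in\mathfrak F\iff\beta(G)\in\mathfrak F$ for all $G$.

**Step 1: $\mathfrak F$ contains $C_p$.** Being nonempty and closed under quotients, $\mathfrak F$ contains $1$. By Rule C, $m_{C_p,C_p}=1-\frac1p\neq0$. So $\beta(C_p)=1\in\mathfrak F$, and $C_p\in\mathfrak F$.

**Step 2: $\mathfrak F$ is saturated.** Let $G/\Phi(G)\in\mathfrak F$. By Rule A, $m_{G,\Phi(G)}=1$. So there is an $N\ge\Phi(G)$ that is maximal among the normal subgroups with $m_{G,N}\ne0$. Then $\beta(G)\cong G/N$ is a quotient of $G/\Phi(G)$, so $\beta(G)\in\mathfrak F$, and $G\in\mathfrak F$.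

*Sufficiency.* Let $\mathfrak F$ be saturated and contain all $C_p$. A *chief factor* $U/V$ of $G$ consists of $V<U$ normal in $G$ with $U/V$ minimal normal in $G/V$. It is a $p$-chief factor if it is a $p$-group. Its centralizer $C_G(U/V)$ is the kernel of the conjugation action of $G$ on $U/V$. As usual, $O_{p'}(Q)$ and $O_p(Q)$ are the largest normal $p'$-subgroup and $p$-subgroup of $Q$, and $O_{p'p}(Q)/O_{p'}(Q)=O_p(Q/O_{p'}(Q))$. For $Q=S_3$ and $p=2$ we have $O_{2'}(Q)=C_3$ and $O_{2'2}(Q)=S_3$. Two standard facts from Doerk–Hawkes, *Finite Soluble Groups*, are used.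

* *Gaschütz–Lubeseder (IV.4.6).* There are formations $f(p)$ (possibly empty), one for each prime $p$, such that a solvable group $G$ lies in $\mathfrak F$ iff $G/C_G(U/V)\in f(p)$ for every prime $p$ and every $p$-chief factor $U/V$ of $G$. By Jordan–Hölder it suffices to check the factors of one chief series.
* *(A.13.8).* If $Q$ is solvable and $p\mid|Q|$, then $O_{p'p}(Q)$ is the intersection of the centralizers in $Q$ of the $p$-chief factors of $Q$.

Since $C_p\in\mathfrak F$ and $C_p$ centralizes its only chief factor, $1\in f(p)$ for all $p$.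

If $G\in\mathfrak F$, then $\beta(G)\in\mathfrak F$, being a quotient. For the converse we show by induction on $|G|$:
$$\text{if } m_{G,M}\neq0 \text{ and } G/M\in\mathfrak F,\ \text{ then } G\in\mathfrak F. \tag{11}$$
Applied to $G/M\cong\beta(G)$ with $m_{G,M}\ne0$, this gives the theorem.

**Step 3: reduce to one chief factor.** By Theorem 1, $G$ is solvable. If $M=1$ there is nothing to prove. Let $M\neq1$ and let $N\le M$ be a minimal normal subgroup of $G$. It is an elementary abelian $p$-group. By (8), $m_{G,M}=m_{G,N}\,m_{G/N,M/N}$, so both factors are nonzero. By induction $Q:=G/N\in\mathfrak F$. Take a chief series of $G$ through $N$. For a factor $U/V$ with $V\ge N$, the subgroup $N$ acts trivially, so $G/C_G(U/V)$ is isomorphic to the corresponding quotient of $Q$ and satisfies the condition. The only factor left is $N$. As $N$ is abelian, $Q$ acts on it, and we must show that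
$$G/C_G(N)\cong Q/C_Q(N)\in f(p).$$

**Step 4: $K:=O_{p'}(Q)$ centralizes $N$.** This is where $m_{G,N}\ne0$ is used. Suppose $K$ does not centralize $N$. As $K\unlhd Q$, the subgroup $C_N(K)$ is $G$-invariant, and it is proper in $N$, so $C_N(K)=1$. Write $K=L/N$ with $L\unlhd G$. We count the complements of $N$ in $G$.

By the Schur–Zassenhaus theorem, $N$ has a complement $T$ in $L$, and all complements of $N$ in $L$ are conjugate in $L$. Since $L=NT$, they are the conjugates of $T$ under $N$. If $n\in N$ normalizes $T$, then $[n,T]\le N\cap T=1$, so $N_N(T)=C_N(T)=C_N(K)=1$. Hence $N$ has exactly $|N|$ complements in $L$.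

For each such $T$, the subgroup $N_G(T)$ is a complement of $N$ in $G$. Indeed $N\cap N_G(T)=N_N(T)=1$. For $g\in G$ the group $gTg^{-1}$ is a complement of $N$ in $L$, hence equal to $nTn^{-1}$ for some $n\in N$, so $n^{-1}g\in N_G(T)$ and $G=N\,N_G(T)$. Conversely, let $X$ be a complement of $N$ in $G$. By Dedekind's law $L=N(X\cap L)$, so $T=X\cap L$ is a complement of $N$ in $L$. It is normalized by $X$, so $X\le N_G(T)$. Both are complements of $N$ in $G$ and have the same order, so $X=N_G(T)$. Finally, $N_G(T)\cap L$ contains $T$ and is also a complement of $N$ in $L$, so it equals $T$. Thus $T\mapsto N_G(T)$ is a bijection from the complements of $N$ in $L$ to those in $G$, and the number of the latter is $c=|N|$.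

By (2), $m_{G,N}=1-|N|/|N|=0$, a contradiction.

**Step 5: $O_{p'p}(Q)$ centralizes $N$.** By Step 4, $N$ is an irreducible $\mathbb F_p[Q/K]$-module. The group $O_{p'p}(Q)/K$ is a normal $p$-subgroup of $Q/K$. A $p$-group has nonzero fixed points on a nonzero finite $\mathbb F_p$-space, and the fixed points of a normal subgroup form a submodule. By irreducibility this submodule is all of $N$. Hence $O_{p'p}(Q)\le C_Q(N)$.

**Step 6: $Q/C_Q(N)\in f(p)$.** If $p\nmid|Q|$, then $K=Q$ and $Q/C_Q(N)=1\in f(p)$. Let $p\mid|Q|$. By (A.13.8), $O_{p'p}(Q)$ is the intersection of the subgroups $C_Q(U/V)$, where $U/V$ runs over the $p$-chief factors of $Q$. There is at least one of these, since $Q$ is solvable and $p\mid|Q|$. The quotients $Q/C_Q(U/V)$ lie in $f(p)$, because $Q\in\mathfrak F$. As $f(p)$ is a formation, $Q/O_{p'p}(Q)\in f(p)$. By Step 5, $Q/C_Q(N)$ is a quotient of it, so $Q/C_Q(N)\in f(p)$.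

Hence $G\in\mathfrak F$, which proves (11). $\square$

**Examples for Theorem 4.** The following classes are saturated formations of solvable groups containing every $C_p$: the nilpotent groups, the supersolvable groups, the solvable groups of Fitting length $\le n$ ($n\ge1$), and the solvable groups of $p$-length $\le n$ ($n\ge1$). So for each of these properties, $G$ has the property iff $\beta(G)$ does.
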